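# Ramsey–Turán numbers with small $s$-independence number: lines, planes, and two random colorings

Conventions: $\log$ is the natural logarithm, $[s]=\{1,\dots,s\}$, and $|E(G)|$ is the number of edges of $G$. The integers $s\ge 2$ and $e\ge 3$ are fixed throughout, and $q$ is a prime power. "For large $q$" means for all $q\ge q_1(s,e)$. Since $e$ is an integer parameter, the base of natural logarithms is written $e_*=2.718\ldots$ or hidden in $\exp$.

## 1. The norm surface and its points, lines and planes

Put $t=e-1\ge 2$. Let $\mathbb K=\mathbb F_{q^{e-1}}$, and identify the $e$-dimensional $\mathbb F_q$-space $\mathbb F_q^e$ with $\mathbb K\times\mathbb F_q$. The norm $\operatorname{Nm}:\mathbb K\to\mathbb F_q$ is $\operatorname{Nm}(a)=\prod_{i=0}^{e-2}a^{q^i}$; it vanishes only at $0$. Our basic object is its graph, a "surface" in $\mathbb F_q^e$: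
$$A=\{(a,\operatorname{Nm}(a)):a\in\mathbb K\},\qquad k:=|A|=q^{e-1}.$$
It has as many points as a hyperplane. But a hyperplane contains whole lines, of $q$ points each, whereas lines meet $A$ in boundedly many points.

**Lemma 1.** Every affine $\mathbb F_q$-line of $\mathbb F_q^e$ meets $A$ in at most $t=e-1$ points.

**Proof.** Let the line be $\{(a+\theta b,\,c+\theta d):\theta\in\mathbb F_q\}$ with $(b,d)\ne(0,0)$. If $b=0$, the first entry is constantly $a$, and at most one point of the line lies on $A$. If $b\neq0$, then since $\theta^{q^i}=\theta$ for $\theta\in\mathbb F_q$,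
$$\operatorname{Nm}(a+\theta b)=\prod_{i=0}^{e-2}\big(a^{q^i}+\theta b^{q^i}\big),$$
a polynomial in $\theta$ of degree exactly $e-1$ with leading coefficient $\operatorname{Nm}(b)\ne0$. As $e-1\ge2$, subtracting $c+\theta d$ does not change the degree, so $\operatorname{Nm}(a+\theta b)=c+\theta d$ has at most $e-1$ solutions. $\square$

**Definition (points and lines).** The points are the elements of $V=A\times\mathbb F_q^e$; there are $n_0:=q^{2e-1}$ of them. For $\mu\in\mathbb F_q$ and $w\in\mathbb F_q^e$, the line of slope $\mu$ and offset $w$ is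
$$\ell_{\mu,w}=\{(x,\mu x+w):x\in A\}.$$

Each line has $k$ points, one over each $x\in A$. Each point $(x,y)$ lies on exactly $q$ lines, since the slope $\mu$ forces $w=y-\mu x$. If two distinct points $(x,y),(x',y')$ lie on a common line, then $x\ne x'$ and $y-y'=\mu(x-x')$. This determines $\mu$, then $w$; so the common line is unique, and distinct $(\mu,w)$ give distinct lines. Hence there are $L:=q^{e+1}$ lines. Two distinct points are called *collinear* if they have a common line, that is, if $x\neq x'$ and $y-y'\in\mathbb F_q(x-x')$; the scalar $\mu$ is then the *slope* of the pair. The number of collinear pairs is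
$$E_{\max}=L\binom k2=\tfrac12 n_0q(k-1)\ \ge\ \tfrac14 n_0qk=\tfrac14q^{3e-1}.\tag{1}$$

**Definition (planes).** Let $\Lambda\subset\mathbb F_q^e$ be an affine line with $|\Lambda\cap A|\ge2$, let $\langle\Lambda\rangle$ be its direction space (the one-dimensional space of differences of its points), and let $Z$ be a coset of $\langle\Lambda\rangle$ in $\mathbb F_q^e$. The corresponding plane is $\kappa=\kappa_{\Lambda,Z}=(\Lambda\cap A)\times Z\subseteq V$.

By Lemma 1, $|\kappa|\le tq$. Two points of $\kappa$ are collinear exactly when their first coordinates differ: then $\mathbb F_q(x-x')=\langle\Lambda\rangle$, which contains $y-y'$. So inside a plane, collinearity is a complete multipartite graph with at most $t$ classes of size $q$. Moreover, **each collinear pair lies in exactly one plane**: $\Lambda$ must be the affine line through $x,x'$, the coset must be $Z=y+\langle\Lambda\rangle$, and this $Z$ does contain $y'$. In particular there are at most $n_0^2$ planes.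

**Example ($e=3$, $q=3$).** Here $\mathbb K=\mathbb F_3(i)$ with $i^2=-1$, and $\operatorname{Nm}(a+bi)=(a+bi)(a+bi)^3=(a+bi)(a-bi)=a^2+b^2$. So $A=\{(a,b,a^2+b^2)\}$ is a paraboloid with $9$ points, and lines meet it at most twice. There are $9\cdot27=243$ points and $81$ lines of $9$ points, with $3$ lines through each point ($81\cdot9=243\cdot3$). The $\binom92=36$ secants of $A$, each with $27/3=9$ cosets, give $324$ planes. Each plane has $6$ points and carries a $K_{3,3}$ of collinear pairs. Check: $324\cdot 9=2916=81\binom92=E_{\max}$.

The next lemma is the reason for the whole setup.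

**Lemma 2.** A set $W$ of pairwise collinear points is contained in a line or in a plane. If it lies in a plane, its points have distinct first coordinates.

**Proof.** Collinear points have distinct first coordinates, which is the second assertion. If $|W|\le1$, then $W$ lies in a line. Let $|W|\ge2$. If all first coordinates lie on one affine line $\Lambda$, then each difference of second coordinates lies in $\mathbb F_q(x-x')=\langle\Lambda\rangle$, so $W$ lies in a plane $\kappa_{\Lambda,Z}$.

Otherwise there are $u_i=(x_i,y_i)\in W$, $i=1,2,3$, with $x_1,x_2,x_3$ not on an affine line. Let $\mu_{ij}$ be the slope of $u_iu_j$. Adding up $y_1-y_2$, $y_2-y_3$, $y_3-y_1$ gives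
$$\mu_{12}(x_1-x_2)+\mu_{23}(x_2-x_3)+\mu_{31}(x_3-x_1)=0 .$$
Since $x_3-x_1=-(x_1-x_2)-(x_2-x_3)$, this reads $(\mu_{12}-\mu_{31})(x_1-x_2)+(\mu_{23}-\mu_{31})(x_2-x_3)=0$. The two vectors are linearly independent, so all three slopes equal some $\mu$. Then $y_i-\mu x_i$ is the same for $i=1,2,3$, that is, $u_1,u_2,u_3$ lie on one line $\ell$ of slope $\mu$.

Let $u_4=(x_4,y_4)\in W$ be another point. No point of $\mathbb F_q^e$ lies on all three affine lines $x_ix_j$: two of them meet only in a vertex of the triangle, which is not on the third. So $x_4$ is off some $x_ix_j$. Apply the computation to $u_i,u_j,u_4$: the slope of $u_iu_4$ is $\mu_{ij}=\mu$, so $u_4\in\ell$. $\square$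

## 2. Edges versus $s$-independence in $K_{s+1}$-free graphs

The geometry is a scaffold on which to build graphs that have no $K_{s+1}$, yet contain a $K_s$ inside every moderately large set of vertices.

**Definition.** For a graph $G$, $\alpha_s(G)$ is the maximum number of vertices in a $K_s$-free induced subgraph of $G$. The Ramsey–Turán number $\mathbf{RT}_s(n,H,f)$ is the maximum number of edges in an $H$-free graph $G$ of order $n$ with $\alpha_s(G)<f$.

So $\alpha_2$ is the usual independence number. For two disjoint triangles, $\alpha_3=4$: two vertices from each triangle span no triangle, while any five vertices contain a whole one.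

We study $\mathbf{RT}_s(n,K_{s+1},f)$. The upper bound is quick. In a $K_{s+1}$-free graph the neighborhood of a vertex induces a $K_s$-free graph, so
$$\Delta(G)\le\alpha_s(G).\tag{2}$$
If $\alpha_s(G)<f$, then $|E(G)|\le\frac12n\Delta(G)\le\frac12nf$. The issue is whether this can be attained up to a constant. It is known that for every $\varepsilon>0$, every $1/2<\delta<1$ and all sufficiently large $s$,
$$\Omega(n^{1+\delta-\varepsilon})=\mathbf{RT}_s(n,K_{s+1},n^\delta)=O(n^{1+\delta}),$$
and that for some specific values of $\delta$ the $\varepsilon$ can be removed. The conjecture, whose source is Patrick Bennett and Andrzej Dudek, "On the Ramsey-Turán number with small $s$-independence number", arXiv:1510.03950 (2015), says that for all $1/2<\delta<1$ and all sufficiently large $s$ the $\varepsilon$ can be removed. It is true, and we prove more.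

**Theorem 3.** Let $1/2<\delta<1$. Let $e\ge3$ be an integer with $e/(2e-1)<\delta$, and let $s\ge e-1$. Then $\mathbf{RT}_s(n,K_{s+1},n^\delta)=\Theta(n^{1+\delta})$.

As $e/(2e-1)\to\frac12$, a suitable $e$ exists for each $\delta$, and Theorem 3 is the conjecture.

**Theorem 4.** For all integers $s\ge2$, $e\ge3$ there are $C',c'>0$ such that for all $n$ and all real $f$ with $C'n^{e/(2e-1)}\le f\le n$,
$$c'\,nf\le\mathbf{RT}_s(n,K_{s+1},f)\le\tfrac12nf.$$
Consequently, for **every** $s\ge2$ and every $1/2<\delta<1$, $\mathbf{RT}_s(n,K_{s+1},n^\delta)=\Theta(n^{1+\delta})$.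

Choosing $e$ with $e/(2e-1)<\frac12+\eta$, we see that for each fixed $\eta>0$ the bound is uniform over all thresholds $n^{1/2+\eta}\le f\le n$ once $n$ is large.

**Proposition 5.** If $s\ge2$ and $n\ge\max(9,s^2)$, every $K_{s+1}$-free graph of order $n$ has $\alpha_s\ge\sqrt n$. So for $\delta\le1/2$ and such $n$ no admissible graph exists.

**The easiest threshold.** For $f=n\ge s$, take the complete $s$-partite graph with parts of nearly equal size. It is $K_{s+1}$-free, and a vertex set is $K_s$-free exactly when it misses a part, so $\alpha_s=n-\lfloor n/s\rfloor<n$. It has order $n^2$ edges. For smaller $f$ one might take disjoint copies of the complete $s$-partite graph with parts of size $h$, but dropping one part from each copy shows $\alpha_s=(1-\frac1s)n$, whatever $h$ is. The degree $(s-1)h$ can be far below $\alpha_s$. To bring $\alpha_s$ down to the degree, each vertex should lie in many $s$-partite pieces, not one.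

**Why $|A|=q^{e-1}$.** Suppose we place a random complete $s$-partite graph on every line of the geometry built from some $A$ of size $k$. Then $n_0=kq^e$, and degrees are about $qk$. A set of $m$ points has on average $mq/L=m/q^e$ points on a line; for lines to be likely to see all $s$ colors we want this to be a large constant, so we hope for $\alpha_s=O(q^e)$. For degree and $\alpha_s$ to match we need $qk\approx q^e$, so $k\approx q^{e-1}$. Then $n_0=q^{2e-1}$ and $\alpha_s\approx q^e=n_0^{e/(2e-1)}$: exponents $3/5$, $4/7$, $5/9,\dots$ for $e=3,4,5,\dots$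

## 3. The square-root barrier

**Proof of Proposition 5.** Let $G$ be $K_{s+1}$-free of order $n\ge\max(9,s^2)$ with maximum degree $\Delta$. By (2), $\alpha_s(G)\ge\Delta$. Also $\alpha_s(G)\ge\alpha_2(G)$, because an independent set contains no $K_s$ when $s\ge2$.

Suppose $\Delta\ge\max(3,s)$. No component is $K_{\Delta+1}$, since that would contain $K_{s+1}$. Brooks' theorem colors each component of maximum degree $\Delta$ with $\Delta$ colors, and a component of smaller maximum degree is colored greedily with $\Delta$ colors. So $\chi(G)\le\Delta$, and a largest color class gives $\alpha_2(G)\ge n/\Delta$. Thus $\alpha_s(G)\ge\max(\Delta,n/\Delta)\ge\sqrt n$.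

Otherwise $\Delta+1\le\max(3,s)\le\sqrt n$, and greedy coloring gives $\alpha_2(G)\ge n/(\Delta+1)\ge\sqrt n$. $\square$

## 4. From one graph for each power of two to all $n$ and $f$

The geometry yields graphs on $q^{2e-1}$ vertices only, with a single threshold of order $q^e$. Blowing up vertices reaches every $n$ and every larger threshold. (For instance, doubling each vertex of $C_5$ gives a triangle-free graph with $10$ vertices, $20$ edges and $\alpha_2=2\cdot2=4$.)

**Lemma 6.** Suppose there are $C\ge1$, $c>0$, $q_0$ such that for every power $q\ge q_0$ of $2$ there is a $K_{s+1}$-free graph $G_q$ with $q^{2e-1}$ vertices, $\alpha_s(G_q)<Cq^e$ and $|E(G_q)|\ge cq^{3e-1}$. Then there are $C',c'>0$ with $\mathbf{RT}_s(n,K_{s+1},f)\ge c'nf$ whenever $C'n^{e/(2e-1)}\le f\le n$.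

**Proof.** **Choice of $q$.** Enlarge $C$ so that $2C\ge q_0^{e-1}$, and put $C'=2^eC$. Let $q$ be the smallest power of $2$ with $q^{e-1}\ge2Cn/f$. As $f\le n$, we get $q^{e-1}\ge2C\ge\max(2,q_0^{e-1})$, so $q\ge q_0$ and $q\ge2$. Minimality gives $(q/2)^{e-1}<2Cn/f$, that is,
$$q^{e-1}<2^eCn/f.\tag{3}$$
Since $f\ge2^eCn^{e/(2e-1)}$, the right side is at most $n^{(e-1)/(2e-1)}$, so $q^{2e-1}<n$. Let $b=\lceil n/q^{2e-1}\rceil$ and $N=bq^{2e-1}$; then $n\le N\le 2n$.

**The blow-up.** Replace each vertex of $G_q$ by an independent set of size $b$, and each edge by a complete bipartite graph; call the result $G$, a graph on $N$ vertices. A clique of $G$ projects injectively to a clique of $G_q$, so $G$ is $K_{s+1}$-free. If $W\subseteq V(G)$ is $K_s$-free, its projection is $K_s$-free in $G_q$ (a $K_s$ there would lift to $W$), so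
$$|W|\le b\,\alpha_s(G_q)<bCq^e=CNq^{1-e}\le 2Cn/q^{e-1}\le f .$$
Hence $\alpha_s(G)<f$. Finally $|E(G)|=b^2|E(G_q)|\ge cb^2q^{3e-1}=cN^2q^{1-e}$.

**Trimming to $n$ vertices.** By averaging over $n$-subsets, some induced subgraph on $n$ vertices has at least $\frac{n(n-1)}{N(N-1)}|E(G)|$ edges. Since $N\le2n$ and $n\ge2$, the factor is at least $\frac{n-1}{2(2n-1)}\ge\frac16$. So the subgraph has at least $\frac c6N^2q^{1-e}\ge\frac c6n^2q^{1-e}\ge\frac{c}{6\cdot2^eC}\,nf$ edges, by (3). Passing to an induced subgraph keeps it $K_{s+1}$-free and keeps $\alpha_s<f$. $\square$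

## 5. One random coloring per line: Theorem 3

Let $s\ge t=e-1$. Choose independent uniform colorings $\chi_\ell:\ell\to[s]$, one for each line (all values independent). Join $u,v$ in $G$ if they are collinear, on $\ell$ say, and $\chi_\ell(u)\ne\chi_\ell(v)$.

**Step 1: no $K_{s+1}$.** A clique is pairwise collinear, so Lemma 2 applies. If it lies on a line $\ell$, its $\chi_\ell$-colors are distinct and it has at most $s$ points. If it lies in a plane $\kappa_{\Lambda,Z}$, it has distinct first coordinates in $\Lambda\cap A$, hence at most $t\le s$ points. This holds for every outcome of the coloring.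

**Step 2: a $K_s$ in every large set.** Let $C=2s\log s$ and $m=\lceil Cq^e\rceil$. Fix $S\subseteq V$ with $|S|=m$, and let $x_\ell=|S\cap\ell|$. Each point lies on $q$ lines, so $\sum_\ell x_\ell=mq$. If some $\chi_\ell$ takes all $s$ values on $S\cap\ell$, then $G[S]\supseteq K_s$. A given color is missed on $S\cap\ell$ with probability $(1-\frac1s)^{x_\ell}$, and different lines are independent, so
$$\Pr(G[S]\not\supseteq K_s)\le\prod_\ell s\Big(1-\frac1s\Big)^{x_\ell}\le\exp\Big(L\log s-\frac{mq}s\Big)\le\exp\Big(-\frac{mq}{2s}\Big),$$
because $L\log s=q\cdot q^e\log s\le mq\log s/C=mq/(2s)$. There are at most $n_0^m=\exp((2e-1)m\log q)$ sets $S$, and $q/(2s)$ dominates $(2e-1)\log q$. So with probability tending to $1$, every $m$-set contains a $K_s$, and $\alpha_s(G)<m<Cq^e+1\le2Cq^e$.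

**Step 3: many edges.** Each collinear pair is an edge with probability $1-\frac1s\ge\frac12$, so $\mathbb E|E(G)|\ge\frac12E_{\max}$, while always $|E(G)|\le E_{\max}$. If $p=\Pr(|E(G)|\ge\frac14E_{\max})$, then $\frac12E_{\max}\le pE_{\max}+\frac14E_{\max}$, so $p\ge\frac14$.

**Step 4: conclusion.** For large $q$ some outcome satisfies both Steps 2 and 3. It is $K_{s+1}$-free on $q^{2e-1}$ vertices with $\alpha_s<2Cq^e$ and at least $\frac14E_{\max}\ge\frac1{16}q^{3e-1}$ edges, by (1). Lemma 6 gives $\mathbf{RT}_s(n,K_{s+1},f)\ge c'nf$ for $C'n^{e/(2e-1)}\le f\le n$. Since $\delta>e/(2e-1)$, $f=n^\delta$ is in this range for large $n$. With the upper bound from (2), Theorem 3 follows. $\square$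

## 6. Triangles inside a plane: where one coloring fails for small $s$

The hypothesis $s\ge e-1$ entered once, in Step 1, for cliques inside planes. As $\delta\to\frac12$ we need $e\to\infty$, so small $s$ is excluded. The exclusion is not an artifact of the argument: the same random graph can fail to be $K_{s+1}$-free.

**Example ($s=2$, $e=4$, $q$ odd).** Here $\operatorname{Nm}$ is multiplicative of degree $3$, so $\operatorname{Nm}(-b)=-\operatorname{Nm}(b)$. Pick $b\ne0$ and $v=(b,\operatorname{Nm}(b))$. The three points $-v,0,v$ lie on $A$ and on one affine line $\Lambda=\mathbb F_qv$. For each coset $Z$ of $\langle\Lambda\rangle$ choose $w\in Z$, and consider the points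
$$u_1=(-v,w),\qquad u_2=(0,w),\qquad u_3=(v,w+v)$$
of $\kappa_{\Lambda,Z}$. The slopes of $u_1u_2,u_2u_3,u_1u_3$ are $0,1,\frac12$, which are distinct, so the pairs lie on three different lines $\ell_{0,w},\ell_{1,w},\ell_{1/2,\,w+v/2}$. Hence $u_1u_2u_3$ is a triangle of $G$ with probability $(\frac12)^3=\frac18$. The offsets all lie in $Z$, so different cosets use different lines, and the $q^3$ triples are independent. The graph $G$ is triangle-free with probability at most $(7/8)^{q^3}\to0$.

By Lemma 2, planes are the only other place where cliques can hide. So we destroy the large cliques in planes the way we did in lines: by coloring the planes too.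

## 7. A second coloring, on the planes

By Lemma 6, Theorem 4 follows from the next proposition (together with the upper bound from (2)).

**Proposition 7.** Let $s\ge2$, $e\ge3$. There are $C,c>0$ such that for all large prime powers $q$ there is a $K_{s+1}$-free graph on $q^{2e-1}$ vertices with $\alpha_s<Cq^e$ and at least $cq^{3e-1}$ edges.

**Construction.** Choose uniform colorings $\chi_\ell:\ell\to[s]$ for all lines and $\psi_\kappa:\kappa\to[s]$ for all planes, with all values $\chi_\ell(u)$, $\psi_\kappa(u)$ independent. Join $u,v$ if they are collinear and both $\chi_\ell(u)\ne\chi_\ell(v)$ and $\psi_\kappa(u)\ne\psi_\kappa(v)$, where $\ell,\kappa$ are the unique line and plane containing both.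

**No $K_{s+1}$.** By Lemma 2 a clique lies in a line $\ell$ or in a plane $\kappa$, and this is then the line, respectively the plane, of all its pairs. So its points have distinct $\chi_\ell$-colors or distinct $\psi_\kappa$-colors, and there are at most $s$ of them.

**Many edges.** Each collinear pair is an edge with probability $(1-\frac1s)^2\ge\frac14$. As in Step 3 of Section 5, $\frac14\le\Pr(|E(G)|\ge\frac18E_{\max})+\frac18$, so with probability at least $\frac18$ there are at least $\frac18E_{\max}\ge\frac1{32}q^{3e-1}$ edges.

**What remains.** We must find a constant $C=C(s,e)$ such that, with $m=\lceil Cq^e\rceil$, with probability tending to $1$ every $m$-set $S\subseteq V$ contains a $K_s$ of $G$. Then $\alpha_s(G)<m\le2Cq^e$, and for large $q$ this and the edge bound happen together with positive probability.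

We fix the constants now; none depends on $q$:
$$\varepsilon=\frac1{4s^2},\qquad\beta=\frac{\varepsilon^2}{288\,t},$$
and $C$ is chosen so large that
$$C\ge24s^2\qquad\text{and}\qquad\beta y\ge4\log y+\log(4e_*)+2\quad\text{for all }y\ge C/8.\tag{4}$$
In particular $C\ge96$.

**Definition.** A collinear pair $uv$ with plane $\kappa$ is *bad* if $\psi_\kappa(u)=\psi_\kappa(v)$. An $s$-subset of a line is *good* if it contains no bad pair. For $S\subseteq V$, $x_\ell=|S\cap\ell|$, and $g_\ell(S)$ is the maximum number of pairwise disjoint good $s$-subsets of $S\cap\ell$. Put $M=m\log^2q$.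

For $s=2$, a good set is a non-bad pair, and $g_\ell(S)$ is the size of a maximum matching of non-bad pairs in $S\cap\ell$.

**Claim 8.** With probability tending to $1$ (over $\psi$), $\sum_\ell g_\ell(S)\ge M$ for all $S$ with $|S|=m$.

**Claim 8 suffices.** The purpose here is to use up the randomness of $\chi$ in one easy stroke. Fix $\psi$ as in Claim 8. A good $s$-set on $\ell$ is a $K_s$ of $G$ as soon as $\chi_\ell$ gives its points distinct colors, which has probability $p_s=s!/s^s$. This is independent for disjoint sets on one line and for different lines. So for each $m$-set $S$,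
$$\Pr(G[S]\not\supseteq K_s)\le(1-p_s)^M\le\exp(-p_sm\log^2q),$$
while there are at most $\exp((2e-1)m\log q)$ sets $S$. The union bound tends to $0$. From here on only $\psi$ matters.

## 8. Sets without good $s$-sets have too many bad pairs

The strategy for Claim 8: if $S$ has few disjoint good sets, then on most lines the non-bad pairs form a $K_s$-free graph. By Turán's theorem, about a fraction $\frac1{s-1}$ of all pairs are then bad, instead of the expected $\frac1s$. (For $s=2$: almost all pairs are bad, instead of half.) We recall the form used: a $K_s$-free graph on $x$ vertices has at most $(1-\frac1{s-1})\frac{x^2}2$ edges. Hence if a set of $x$ points on a line contains no good $s$-set, its number of bad pairs is at least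
$$\binom x2-\Big(1-\frac1{s-1}\Big)\frac{x^2}2=\frac{x^2}{2(s-1)}-\frac x2.\tag{5}$$

**Step 1: lines with many points of $S$.** This step shows that lines with more than about $\log q$ points of $S$ automatically supply good sets. Let
$$\lambda=\lceil8s^4t(2e+1)\log q\rceil .$$
*With probability tending to $1$, every $\lambda$-subset $Y$ of every line $\ell$ contains a good $s$-set.*

Fix $Y\subseteq\ell$ with $|Y|=\lambda$, and let $B_Y$ be its number of bad pairs. Each pair is bad with probability $\frac1s$, so $\mathbb EB_Y\le\frac{\lambda^2}{2s}$. If $Y$ contains no good $s$-set, then by (5)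
$$B_Y-\mathbb EB_Y\ge\frac{\lambda^2}{2(s-1)}-\frac\lambda2-\frac{\lambda^2}{2s}=\frac{\lambda^2}{2s(s-1)}-\frac\lambda2\ge\frac{\lambda^2}{2s^2}-\frac\lambda2\ge\frac{\lambda^2}{4s^2},$$
the last step because $\lambda\ge2s^2$.

Recall McDiarmid's inequality: if $F$ is a function of independent variables, and changing the $j$-th variable changes $F$ by at most $c_j$, then $\Pr(F-\mathbb EF\ge\tau)\le\exp(-2\tau^2/\sum c_j^2)$. Here, changing $\psi_\kappa(u)$ for $u\in Y\cap\kappa$ changes $B_Y$ by at most $|Y\cap\kappa|-1$. This is at most $t$, since points of $\ell\cap\kappa_{\Lambda,Z}$ have distinct first coordinates in $\Lambda\cap A$. Each ordered pair of points of $Y$ lies in exactly one plane, so the sum of squares is at most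
$$t\sum_\kappa|Y\cap\kappa|\,(|Y\cap\kappa|-1)=t\lambda(\lambda-1)\le t\lambda^2$$
(sum over planes meeting $Y$). Hence the probability that $Y$ contains no good $s$-set is at most
$$\exp\Big(-\frac{2(\lambda^2/4s^2)^2}{t\lambda^2}\Big)=\exp\Big(-\frac{\lambda^2}{8s^4t}\Big)\le\exp(-(2e+1)\lambda\log q).$$
The number of choices of $(\ell,Y)$ is at most $q^{e+1}k^\lambda=\exp\big((e+1)\log q+(e-1)\lambda\log q\big)\le\exp(2e\lambda\log q)$. So some $Y$ fails with probability at most $\exp(-\lambda\log q)\to0$.

Assume this event. Removing disjoint good sets from $S\cap\ell$ greedily, we can continue while at least $\lambda$ points remain, so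
$$x_\ell\ge2\lambda\ \Longrightarrow\ g_\ell(S)\ge\frac{x_\ell-\lambda}s\ge\frac{x_\ell}{2s}.\tag{6}$$

**Step 2: the shape of an exceptional set.** This step translates "few good sets" into conditions on $S$ that do not mention $\psi$, plus an excess of bad pairs. Suppose $|S|=m$ and $\sum_\ell g_\ell(S)<M$. By (6), $\sum_{x_\ell\ge2\lambda}x_\ell<2sM$. Define
$$\mathcal V=\{\ell:x_\ell\ge q^{1/4}\},\quad E(S)=\{\text{collinear pairs in }S\text{ with line}\notin\mathcal V\},\quad P=|E(S)|=\sum_{\ell\notin\mathcal V}\binom{x_\ell}2 .$$
For large $q$ we have $q^{1/4}\ge2\lambda$, and the following hold.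

First, $|\mathcal V|\,q^{1/4}\le\sum_{x_\ell\ge2\lambda}x_\ell$, so $|\mathcal V|\le2sMq^{-1/4}$.

Second, lines with $x_\ell<2\lambda$ contribute at most $\sum\frac12x_\ell^2\le\lambda\sum x_\ell\le\lambda mq$ to $P$, and lines with $2\lambda\le x_\ell<q^{1/4}$ contribute at most $\frac12q^{1/4}\cdot2sM=sMq^{1/4}$. As $M=m\log^2q$, we get $P\le\lambda mq+sMq^{1/4}\le2\lambda mq$ for large $q$.

Third, let $R=\sum_{\ell\notin\mathcal V}x_\ell$. Then $R\ge mq-2sM\ge\frac34mq\ge\frac34CL$, since $mq\ge Cq^{e+1}=CL$. By convexity $\sum_{\ell\notin\mathcal V}x_\ell^2\ge R^2/L$, so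
$$P\ge\frac12R\Big(\frac RL-1\Big)\ge\frac12\cdot\frac34mq\Big(\frac34C-1\Big)\ge\frac C8mq,$$
where the last inequality says $\frac54C\ge3$.

**Definition.** An $m$-set $S$ is *admissible* if
$$|\mathcal V|\le2sMq^{-1/4}\qquad\text{and}\qquad\frac C8mq\le P\le2\lambda mq .$$
This does not depend on $\psi$.

Now let $B$ be the number of bad pairs in $E(S)$. Fewer than $M$ lines have $g_\ell\ge1$; those outside $\mathcal V$ carry at most $\frac12Mq^{1/2}\le mq$ pairs in total, for large $q$. For $\ell\notin\mathcal V$ with $g_\ell=0$, (5) gives at least $\frac1{s-1}\binom{x_\ell}2-\frac{x_\ell}2$ bad pairs. Summing, and using $mq\le8P/C$,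
$$B\ge\frac{P-mq}{s-1}-\frac{mq}2\ge\frac P{s-1}-\frac32mq\ge\frac P{s-1}-\frac{12P}C .$$
Since $C\ge24s^2$, we conclude
$$B-\frac Ps\ge P\Big(\frac1{s(s-1)}-\frac1{2s^2}\Big)\ge\frac P{2s^2}=2\varepsilon P.$$
So, on the event of Step 1, an exceptional $S$ is admissible and has $B-P/s\ge2\varepsilon P$. Claim 8 therefore follows from:

**Claim 9.** With probability tending to $1$, every admissible $S$ satisfies $B-P/s<2\varepsilon P$.

## 9. The lost logarithm, and where it can be recovered

For a fixed admissible $S$, the expected value of $B$ is $P/s$, so Claim 9 asks for concentration followed by a union bound. Try it directly. For a plane $\kappa$ let $E_\kappa$ be the graph on $S\cap\kappa$ formed by the pairs of $E(S)$ inside $\kappa$; $E(S)$ is the disjoint union of the $E_\kappa$. Reveal the values $\psi_\kappa(v)$ one at a time, and charge each edge to its later endpoint. Revealing $\psi_\kappa(v)$ moves the conditional expectation of $B$ by at most the charge $r_{\kappa,v}<tq$, and $\sum r_{\kappa,v}=P$. The Azuma–Hoeffding inequality says: martingale differences with $|D_j|\le r_j$ satisfy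 $\Pr(\sum D_j\ge\tau)\le\exp(-\tau^2/(2\sum r_j^2))$. Here it gives
$$\Pr(B-P/s\ge2\varepsilon P)\le\exp\Big(-\frac{(2\varepsilon P)^2}{2tqP}\Big)=\exp\Big(-\frac{2\varepsilon^2P}{tq}\Big).$$
When $P$ is as small as $\frac C8mq$, this is only $\exp(-\varepsilon^2Cm/(4t))$. There are up to $\exp((2e-1)m\log q)$ sets. The union bound misses by a factor $\log q$ in the exponent.

The loss comes from planes in which the graph $E_\kappa$ has degrees of order $q$. If the pairs of $E(S)$ could be covered by $O(m/q)$ planes, then $\psi_\kappa$ being constant on each $S\cap\kappa$ would involve only $O(m)$ values $\psi_\kappa(u)$, and would have probability $\exp(-O(m))$. No concentration inequality could then do better. But such an $S$ (discarding points on no covering plane) is cheap to describe: there are at most $n_0^{O(m/q)}=\exp(o(m))$ ways to choose the planes, whose union has only $O(m)$ points, and so $\exp(O(m))$ ways to choose the subset. So few sets are dangerous, and a large constant $C$ can decide the contest between two exponents of order $m$.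

In general each plane carries a range of degrees. We therefore cut $E(S)$ into pieces by degree scale $2^{-i}tq$. At scale $i$ the concentration is better by a factor of about $2^i$, while the set that must be enumerated lives in a region of $O(4^i\cdot\text{const}\cdot m)$ points, which costs only $\exp(O(i)m)$. Cores make the cut in such a way that each piece depends only on the enumerated part of $S$.

**Definition.** For a real $d>0$, the $d$-core of a graph is the largest vertex set $W$ in which every vertex has at least $d$ neighbors in $W$; it may be empty. It is unique, since the union of two such sets is again such a set. Two facts follow from the definition. (i) Successively deleting vertices of current degree less than $d$, in any order, ends with exactly the $d$-core: a core vertex is never the first core vertex to be deleted, and what remains at the end has minimum degree at least $d$. (ii) If a vertex set $U$ contains the $d$-core $W$ of $\Gamma$, then the $d$-core of the induced graph $\Gamma[U]$ is also $W$.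

For a triangle with one pendant edge, the $1$-core is everything, the $2$-core is the triangle, and the $3$-core is empty.

## 10. Core decomposition and a tail bound at each scale

Let $S$ be admissible. Let $d_i=2^{-i}tq$, and let $I$ be the largest integer with $d_I\ge q^{3/4}$. Then $d_I<2q^{3/4}$ and $I=O(\log q)$. For $0\le i\le I$ let $K_i(\kappa)$ be the $d_i$-core of $E_\kappa$, and put $K_{I+1}(\kappa)=S\cap\kappa$. Since $|\kappa|\le tq=d_0$, no degree reaches $d_0$, so $K_0(\kappa)=\emptyset$. As $d_i$ decreases with $i$,
$$\emptyset=K_0(\kappa)\subseteq K_1(\kappa)\subseteq\dots\subseteq K_{I+1}(\kappa)=S\cap\kappa .$$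
For $1\le i\le I+1$ let $E^i_\kappa$ be the set of edges of $E_\kappa$ with both ends in $K_i(\kappa)$ but not both in $K_{i-1}(\kappa)$, and $E^i=\bigcup_\kappa E^i_\kappa$. Then $E(S)=\bigsqcup_{i=1}^{I+1}E^i$. With
$$X_i=\sum_{uv\in E^i}\Big(\mathbf 1[uv\text{ bad}]-\frac1s\Big)\qquad\text{we have}\qquad B-\frac Ps=\sum_{i=1}^{I+1}X_i.\tag{7}$$

**Lemma 10.** For a fixed set $S$, $1\le i\le I+1$ and $\tau>0$: $\ \Pr(X_i\ge\tau)\le\exp\big(-\tau^2/(2d_{i-1}|E^i|)\big)$ (read as $0$ if $E^i=\emptyset$).

**Proof.** The set $E^i$ depends on $S$ only, not on $\psi$. If it is empty then $X_i=0$. Otherwise, for each $\kappa$, start with the graph $E_\kappa[K_i(\kappa)]$ and successively delete vertices of current degree less than $d_{i-1}$. By (i) and (ii), since $K_{i-1}(\kappa)\subseteq K_i(\kappa)$, exactly $K_{i-1}(\kappa)$ remains. The edges destroyed are those of $E^i_\kappa$. Charge each to its first-deleted endpoint; the charge $r_{\kappa,v}$ of $v$ is its degree at deletion, so $r_{\kappa,v}<d_{i-1}$.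

Reveal the $\psi$-values plane by plane; within $\kappa$, reveal first those of $K_{i-1}(\kappa)$, then the others in *reverse* order of deletion. When $\psi_\kappa(v)$ is revealed, the other end of every edge charged to $v$ was deleted later than $v$ or never, so its value is already known. Hence $X_i$ is the sum of
$$D_{\kappa,v}=\sum_{uv\text{ charged to }v}\Big(\mathbf 1[\psi_\kappa(u)=\psi_\kappa(v)]-\frac1s\Big).$$
Given the past, $\psi_\kappa(v)$ is uniform, so $D_{\kappa,v}$ has conditional mean $0$, and $|D_{\kappa,v}|\le r_{\kappa,v}$. Finally $\sum r_{\kappa,v}^2\le d_{i-1}\sum r_{\kappa,v}=d_{i-1}|E^i|$. Apply Azuma–Hoeffding. $\square$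

**Splitting the error.** Let $\varepsilon_i=\frac\varepsilon6\,2^{-i/4}$ for $1\le i\le I$. Since $\sum_{i\ge1}2^{-i/4}=1/(2^{1/4}-1)<6$, we have $\sum_{i\ge1}\varepsilon_i<\varepsilon$. By (7), Claim 9 follows once we show that, with probability tending to $1$, every admissible $S$ satisfies
$$X_{I+1}<\varepsilon P\qquad\text{and}\qquad X_i<\varepsilon_iP\quad(1\le i\le I).\tag{8}$$

## 11. The union bound, scale by scale

**Step 1: the sparse remainder $i=I+1$.** Here degrees are so small that enumerating all of $S$ is affordable. For fixed admissible $S$, Lemma 10 with $\tau=\varepsilon P$, $d_I<2q^{3/4}$ and $|E^{I+1}|\le P$ bounds the probability of $X_{I+1}\ge\varepsilon P$ by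
$$\exp\Big(-\frac{\varepsilon^2P}{4q^{3/4}}\Big)\le\exp\Big(-\frac{\varepsilon^2C}{32}\,mq^{1/4}\Big),$$
using $P\ge\frac C8mq$. There are at most $\exp((2e-1)m\log q)$ sets $S$, so the union bound tends to $0$.

From now on $1\le i\le I$. Let $S_i=\bigcup_\kappa K_i(\kappa)\subseteq S$.

**Step 2: $E^i$ is determined by the pair $(S_i,\mathcal V)$.** This lets us enumerate $S_i$ and $\mathcal V$ instead of $S$. For each $\kappa$, form the graph of all collinear pairs of $S_i\cap\kappa$ whose line is not in $\mathcal V$. It can be read off from $(S_i,\mathcal V)$, and it is the induced graph $E_\kappa[S_i\cap\kappa]$. Since $K_i(\kappa)\subseteq S_i\cap\kappa\subseteq S\cap\kappa$, fact (ii) says that its $d_i$-core is $K_i(\kappa)$. Since $K_{i-1}(\kappa)\subseteq K_i(\kappa)\subseteq S_i\cap\kappa$, its $d_{i-1}$-core is $K_{i-1}(\kappa)$. So $K_i(\kappa)$, $K_{i-1}(\kappa)$ and the edges among $K_i(\kappa)$ are known, and with them $E^i_\kappa$.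

**Step 3: grouping by the size of $P$.** The event $X_i\ge\varepsilon_iP$ still involves $P$, which $(S_i,\mathcal V)$ does not determine; so we fix $P$ up to a factor $2$. Consider admissible $S$ with
$$\rho mq\le P<2\rho mq,\qquad\rho=2^jC/8,\quad j\ge0 .$$
As $\frac C8mq\le P\le2\lambda mq$, these groups cover all admissible $S$, and only $\rho\le2\lambda=O(\log q)$ occur: $O(\log\log q)$ values. Also $\rho\ge C/8\ge1$.

**Step 4: counting pairs $(S_i,\mathcal V)$ in one group.** Let $\mathcal H_i=\{\kappa:K_i(\kappa)\ne\emptyset\}$. If $\kappa\in\mathcal H_i$, then $E_\kappa[K_i(\kappa)]$ has minimum degree at least $d_i$, hence more than $d_i$ vertices and at least $d_i^2/2$ edges. Since $\sum_\kappa|E_\kappa|=P$,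
$$|\mathcal H_i|\le\frac{2P}{d_i^2}\le\frac{4\rho mq}{d_i^2}\le4\rho mq^{-1/2},$$
$$\Big|\bigcup_{\kappa\in\mathcal H_i}\kappa\Big|\le tq\cdot\frac{4\rho mq}{d_i^2}=\frac{4\rho\,4^im}t\le4\rho\,4^im .$$
The first line uses $d_i\ge q^{3/4}$; the second uses $d_i=2^{-i}tq$. Now we count.

- The number of possible $\mathcal V$ is at most $(L+1)^{2sMq^{-1/4}}=\exp(o(m))$, because $Mq^{-1/4}\log(L+1)=O(m\,q^{-1/4}\log^3q)$.
- The number of possible $\mathcal H_i$ is at most $(n_0^2+1)^{4\rho mq^{-1/2}}=\exp(o(m))$, because there are at most $n_0^2$ planes and $\rho=O(\log q)$.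
- Given $\mathcal H_i$, $S_i$ is a subset of size at most $m$ of $U=\bigcup_{\kappa\in\mathcal H_i}\kappa$. Let $v=|U|\le4\rho4^im$. If $v\ge m$, the number of choices is at most $\sum_{j\le m}\binom vj\le(e_*v/m)^m\le(4e_*\rho4^i)^m$. If $v<m$, it is at most $2^m$, which is no larger since $\rho\ge1$.

Altogether there are at most $(4e_*\rho4^i)^m\exp(o(m))$ pairs, with $o(m)$ uniform in $i$ and $\rho$.

**Step 5: probability for one pair.** If $X_i\ge\varepsilon_iP$ for an $S$ in the group, then $X_i\ge\varepsilon_i\rho mq$, while $|E^i|\le P<2\rho mq$. The set $E^i$, and therefore $X_i$ as a function of $\psi$, is determined by the pair. Lemma 10 with $d_{i-1}=2^{1-i}tq$ bounds the probability of this event by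
$$\exp\Big(-\frac{(\varepsilon_i\rho mq)^2}{2d_{i-1}\cdot2\rho mq}\Big)=\exp\Big(-\frac{\varepsilon_i^2\,2^i\rho m}{8t}\Big)=\exp\big(-\beta\,2^{i/2}\rho m\big),$$
because $\varepsilon_i^2=\frac{\varepsilon^2}{36}2^{-i/2}$ and $\beta=\varepsilon^2/(288t)$.

**Step 6: the balance.** For given $i,\rho$ the total failure probability is at most
$$\exp\Big(m\big[\log(4e_*\rho4^i)+o(1)-\beta\rho2^{i/2}\big]\Big).$$
Put $y=\rho2^{i/2}\ge C/8$. As $\rho\ge1$, $\rho4^i\le\rho^44^i=y^4$. By the choice (4) of $C$, the bracket is at most $4\log y+\log(4e_*)+o(1)-\beta y\le-2+o(1)\le-1$ for large $q$. Summing over $O(\log q)$ values of $i$ and $O(\log\log q)$ values of $\rho$ gives at most $O(\log^2q)\exp(-m)\to0$.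

With Step 1 this proves that (8) holds for all admissible $S$ with probability tending to $1$, which is Claim 9. By Section 8, Claim 8 follows; by Section 7, Proposition 7 follows. Lemma 6 turns Proposition 7 into the lower bound of Theorem 4, and (2) gives the upper bound. For $1/2<\delta<1$ and any $s\ge2$, choose $e\ge3$ with $e/(2e-1)<\delta$; then $C'n^{e/(2e-1)}\le n^\delta\le n$ for large $n$, and $\mathbf{RT}_s(n,K_{s+1},n^\delta)=\Theta(n^{1+\delta})$. $\square$
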